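\title{Optimistic Learning with Smooth Value Updates Converges to Coarse Correlated Equilibria of Markov Games at Rate $O(\log T/T)$}

\begin{abstract}
In an $N$-player general-sum Markov game with horizon $H$ and at most $A$ actions per player, let every player run optimistic follow-the-regularized-leader with the entropy regularizer at every state, while the value estimates are updated at every iteration $t$ with step size $(H+1)/(H+t)$. We prove that, under full information and with a constant learning rate of order $1/(NH\log T)$, the correlated policy produced after $T$ iterations is a coarse correlated equilibrium up to an error of at most $12000\,NH^3\log A\log T/T$. A learning-rate rule that does not depend on $T$ attains the same order, and a one-state game shows that for the constant rule the worst-case error has order exactly $\min\{H,NH^3\log A\log T/T\}$. The proof bounds all finite differences of the payoff sequences up to order about $\log_2T$ by means of a submultiplicative norm, and a log-convexity argument converts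 these bounds into a bound on the variation of the payoffs.
\end{abstract}

\section{Introduction}

A coarse correlated equilibrium is a way of playing a game with shared randomness such that no player gains by opting out in advance and playing on its own. In a one-shot game such equilibria arise from learning: if the game is repeated and every player has small regret, then a randomly chosen round is an approximate equilibrium, with error equal to the largest average regret. In a Markov game one can run a learning algorithm at every state, but the payoff that a player sees at a state contains an estimate of the value of the next state, and this estimate changes while the players learn. This paper determines how fast one natural algorithm of this kind converges.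

\subsection{Markov games and the equilibrium gap}

Throughout, $[k]=\{1,\dots,k\}$ and $\log$ is the natural logarithm. An episodic general-sum Markov game has players $i\in[N]$, a horizon $H$, a finite state space $\mathcal S$ with a fixed initial state $s_1$, finite action sets $\mathcal A_i$, transition kernels $P_h(\cdot\mid s,\mathbf a)$ and rewards $r_{h,i}(s,\mathbf a)\in[0,1]$, where $h\in[H]$ and $\mathbf a=(a_1,\dots,a_N)$ is a joint action. At step $h$ the players choose $\mathbf a_h$ at the current state $s_h$, player $i$ receives $r_{h,i}(s_h,\mathbf a_h)$, and $s_{h+1}$ is drawn from $P_h(\cdot\mid s_h,\mathbf a_h)$. Transitions and rewards are known (full information). We put $A=\max_i|\mathcal A_i|$, write $\mathbf a_{-i}$ for the actions of the players other than $i$, and abbreviate $(P_hV)(s,\mathbf a)=\sum_{s'}P_h(s'\mid s,\mathbf a)V(s')$.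

A \emph{correlated policy} $\pi$ prescribes at each step a distribution over joint actions that may depend on the history and on shared random variables internal to $\pi$. Let $V^\pi_{1,i}(s_1)$ be the expected total reward of player $i$ under $\pi$. When player $i$ \emph{deviates}, the other players draw the same internal randomness and play their components $\mathbf a_{-i}$ as $\pi$ prescribes, while player $i$ follows an arbitrary, possibly history-dependent and randomized, policy. The deviating policy observes the visited states and the played joint actions, but not the internal random variables of $\pi$. Let $V^{\dagger,\pi_{-i}}_{1,i}(s_1)$ be the supremum of the expected total reward of player $i$ over all deviations. The \emph{CCE gap} of $\pi$ is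
\[
\operatorname{Gap}(\pi)=\max_{i\in[N]}\Big(V^{\dagger,\pi_{-i}}_{1,i}(s_1)-V^{\pi}_{1,i}(s_1)\Big),
\]
the largest amount that any player can gain by deviating. A policy with $\operatorname{Gap}(\pi)\le\epsilon$ is an $\epsilon$-approximate coarse correlated equilibrium (CCE). Always $\operatorname{Gap}(\pi)\le H$.

\subsection{OFTRL with smooth value updates}

Let
\[
\alpha_t=\frac{H+1}{H+t},\qquad \alpha_t^j=\alpha_j\prod_{k=j+1}^t(1-\alpha_k)\quad(1\le j\le t).
\]
Since $\alpha_1=1$, a sequence with $z^t=(1-\alpha_t)z^{t-1}+\alpha_ty^t$ for $t\ge1$ satisfies $z^t=\sum_{j\le t}\alpha_t^jy^j$; taking $y^j=z^j=1$ shows $\sum_{j\le t}\alpha_t^j=1$. Fix learning rates $\eta_t>0$ and set $V^t_{H+1,i}\equiv0$, $V^0_{h,i}\equiv0$ and $q^0_{h,i}\equiv0$. At iteration $t=1,\dots,T$, for $h=H,\dots,1$, every state $s$ and every player $i$, the algorithm does the following.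
\begin{enumerate}
\item[(i)] \emph{Policy.} Player $i$ sets
\[
\pi^t_{h,i}(a_i\mid s)\propto\exp\Big(\frac{\eta_t}{\alpha_t}\Big(\sum_{j=1}^{t-1}\alpha_t^j\,q^j_{h,i}(s,a_i)+\alpha_t\,q^{t-1}_{h,i}(s,a_i)\Big)\Big),
\]
so that $\pi^1_{h,i}$ is uniform. Let $\pi^t_h=\prod_i\pi^t_{h,i}$ and $\pi^t_{h,-i}=\prod_{i'\ne i}\pi^t_{h,i'}$.
\item[(ii)] \emph{Payoffs.} $Q^t_{h,i}=r_{h,i}+P_hV^t_{h+1,i}$ and $q^t_{h,i}(s,a_i)=\mathbb E_{\mathbf a_{-i}\sim\pi^t_{h,-i}(\cdot\mid s)}Q^t_{h,i}(s,a_i,\mathbf a_{-i})$.
\item[(iii)] \emph{Value.} $V^t_{h,i}(s)=(1-\alpha_t)V^{t-1}_{h,i}(s)+\alpha_t\,\mathbb E_{\mathbf a\sim\pi^t_h(\cdot\mid s)}Q^t_{h,i}(s,\mathbf a)$.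
\end{enumerate}
Step (i) is optimistic follow-the-regularized-leader (OFTRL) with the negative-entropy regularizer: a distribution proportional to $e^{L}$ is the maximizer of $\langle x,L\rangle-\sum_ax(a)\log x(a)$ over the simplex, and here $L$ is a multiple of the weighted sum of the past payoffs in which the unknown payoff $q^t$ of the current iteration is replaced by the prediction $q^{t-1}$.

The \emph{output policy} $\bar\pi$ uses internal indices $j_0=T\ge j_1\ge\dots\ge j_H$. At step $h$ it draws $j_h=j\in[j_{h-1}]$ with probability $\alpha^{j}_{j_{h-1}}$ from shared randomness, and the players play $\mathbf a_h\sim\pi^{j_h}_h(\cdot\mid s_h)$. The indices are internal to $\bar\pi$.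

\subsection{The question and the results}

The question below is taken from Mao, Qiu, Wang, Franke, Kalbarczyk and Ba\c{s}ar \cite{MQWFKB}. Three known facts form its background. First, OFTRL with \emph{stage-based} value updates reaches a gap of $O(NH^3\log A\log^5T/T)$; there the values are updated only at the ends of stages whose lengths satisfy $L_{\tau+1}=\lfloor(1+1/H)L_\tau\rfloor$, and the learning rate in stage $\tau$ is $\Theta(1/(N\log^4L_\tau))$. Second, OFTRL combined with the Blum--Mansour swap-regret reduction and smooth value updates finds an $\widetilde O(T^{-1})$-approximate correlated equilibrium. Third, in simulations on a single game with two players, two states and two actions, an OFTRL algorithm with smooth value updates appeared to converge to CCE at rate $\widetilde O(T^{-1})$.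

\medskip\noindent\textbf{Question.} \emph{Are there a learning-rate rule $(\eta_t)$, allowed to depend on $N,H,A,T$, a polynomial $p$ and a constant $c\ge0$, all independent of the states, rewards and transitions of the game and of $T$, such that $\operatorname{Gap}(\bar\pi)\le p(N,H,A)\log^cT/T$ for every game and every $T\ge2$?}

\medskip The answer is yes, with a constant learning rate and a single logarithm.

\begin{theorem}\label{thm:main}
Let $T\ge2$, $n=\lceil\log_2T\rceil$ and $\eta_t=\eta=\frac1{1200\,NHn}$ for all $t\le T$. For every Markov game,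
\[
\operatorname{Gap}(\bar\pi)\le\frac{4128\,NH^3\,n\log A}{T}\le\frac{12000\,NH^3\log A\,\log T}{T}.
\]
\end{theorem}

Since $\log A\le A$, one may take $p=12000\,NH^3A$ and $c=1$. The bound does not depend on the number of states.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(i)] \emph{(Anytime rule.)} With $\eta_t=\frac1{1200NH(1+\lfloor\log_2t\rfloor)}$, which does not depend on $T$, simultaneously for all $T\ge1$,
\[
\operatorname{Gap}(\bar\pi)\le 4132\,NH^3(1+\log_2T)\log A/T.
\]
\item[(ii)] \emph{(Range of learning rates.)} For $T\ge2$, $n=\lceil\log_2T\rceil$ and any constant learning rate $\eta\in(0,\frac1{1200NHn}]$,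
\[
\operatorname{Gap}(\bar\pi)\le\frac{(e-1)H(H+1)}{T}\Big(\frac{\log A}\eta+400\,n\eta H^2\Big).
\]
\item[(iii)] \emph{(Lower bound.)} For all $N,H,T\ge1$, $A\ge2$ and every rule with $0<\eta_t\le\bar\eta$ for $t\le T$, some game has
\[
\operatorname{Gap}(\bar\pi)\ge\frac25H\min\Big\{1,\frac{(H+1)\log A}{2\bar\eta(T+H)}\Big\}.
\]
Hence, for the rule of Theorem~\ref{thm:main}, the worst-case gap lies between $\frac25\min\{H,300NH^3n\log A/T\}$ and $\min\{H,4128NH^3n\log A/T\}$; its order in $N,H,A,T$ is exactly $\min\{H,NH^3\log A\log T/T\}$.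
\end{enumerate}
\end{theorem}

If $A=1$, no player has a choice and the gap is $0$. From now on $A\ge2$.

\subsection{What to expect}

Take one player, one state, $H=1$ and a constant rate $\eta$. Then $q^t=r$ for all $t\ge1$, and since $\sum_{j<t}\alpha_t^j=1-\alpha_t$, the exponent in (i) is $\eta r/\alpha_t=\eta r(t+1)/2$ for $t\ge2$. If one action beats all the others by $\varepsilon$ and $\eta\varepsilon T$ is a small multiple of $\log A$, then no policy $\pi^t$, $t\le T$, concentrates on the good action, and the gap is of order $\varepsilon$. So a gap of order $\log A/(\eta T)$ cannot be avoided; this is the content of Theorem~\ref{thm:more}(iii). A rate $\widetilde O(1/T)$ therefore forces learning rates as large as an inverse power of $\log T$, and the question is whether rates of this size are safe.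

Optimism is useful when the prediction $q^{t-1}$ is close to $q^t$. With several players the payoff vector of player $i$ moves because the opponents move, and they move faster when $\eta$ is larger. For $H\ge2$ it also moves because the values change. With stage-based updates the values are frozen during a stage, so each state carries a fixed one-shot game. With smooth updates the game at each state changes at every iteration, and the change is driven by the learning at all later steps. On the other hand $|V^t-V^{t-1}|\le\alpha_tH$, which decays like $1/t$, so for large $t$ the values move much more slowly than the policies, and one guesses that the drift does no harm. The proof confirms this in a strong form: policies, payoffs and values at all states and steps form one system of difference equations, and this system is smooth to high order as a whole.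

Section~\ref{sec:weights} derives the difference equations. Section~\ref{sec:gap} reduces the gap to a weighted regret at each state, and Section~\ref{sec:regret} reduces the regret to an inequality between two sums of variances. This variation inequality, stated in Section~\ref{sec:model} together with a model case, is the core of the paper. It is proved in Section~\ref{sec:variation} from the smoothness bounds of Section~\ref{sec:smooth}. Sections~\ref{sec:upper} and~\ref{sec:lower} prove the theorems.

\section{Weights and difference equations}\label{sec:weights}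

The weights $\alpha_t^j$ depend on $j$ through a single polynomial sequence. Let $w_t=\binom{t+H-1}{H}$, so that $w_1=1$ and $w_{t+1}/w_t=(t+H)/t$.

\begin{lemma}\label{lem:weights}
The sequences $w_t$ and $w_t/t$ are nondecreasing, and for $1\le j\le t$,
\begin{equation}\label{eq:weights}
\alpha_t^j=\alpha_t\,\frac{w_j}{w_t},\qquad\sum_{j\le t}w_j=\frac{w_t}{\alpha_t}=\frac{H+t}{H+1}\,w_t\le t\,w_t .
\end{equation}
\end{lemma}

\begin{proof}
Monotonicity follows from $w_{t+1}/w_t\ge(t+1)/t$. Since $1-\alpha_{j+1}=\frac j{H+j+1}$, for $j<t$ we have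
\[
\frac{\alpha_t^{j+1}}{\alpha_t^j}=\frac{\alpha_{j+1}}{\alpha_j(1-\alpha_{j+1})}=\frac{H+j}j=\frac{w_{j+1}}{w_j},
\]
and $\alpha_t^t=\alpha_t$ fixes the constant of proportionality. Summing over $j$ and using $\sum_j\alpha_t^j=1$ gives the second identity, and $H+t\le t(H+1)$.
\end{proof}

Two more sequences are needed:
\[
u^t_{h,i}(s)=\mathbb E_{\mathbf a\sim\pi^t_h(\cdot\mid s)}Q^t_{h,i}(s,\mathbf a)=\big\langle\pi^t_{h,i}(\cdot\mid s),q^t_{h,i}(s,\cdot)\big\rangle,\qquad G^t_{h,i}(s,a_i)=\sum_{j\le t}\alpha_t^j\,q^j_{h,i}(s,a_i),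
\]
with $G^0=0$. Thus $V^t_{h,i}=\sum_{j\le t}\alpha_t^ju^j_{h,i}$ and $G^t=(1-\alpha_t)G^{t-1}+\alpha_tq^t$. By backward induction on $h$, the quantities $Q^t_{h,i},q^t_{h,i},u^t_{h,i},V^t_{h,i},G^t_{h,i}$ lie in $[0,H-h+1]\subset[0,H]$. We drop the indices $h,i,s,a_i$ from identities that hold for each choice of them.

Let $L^t=L^t_{h,i}(s,a_i)$ be the exponent in step (i); we call it the \emph{logit}. From $\sum_{j<t}\alpha_t^jq^j=(1-\alpha_t)G^{t-1}$, $\frac{1-\alpha_t}{\alpha_t}=\frac{t-1}{H+1}$ and \eqref{eq:weights} we obtain two expressions, valid for $t\ge1$: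
\begin{equation}\label{eq:logit}
L^t=\eta_t\Big(\frac{t-1}{H+1}\,G^{t-1}+q^{t-1}\Big)=\frac{\eta_t}{w_t}\Big(\sum_{j<t}w_jq^j+w_tq^{t-1}\Big).
\end{equation}
The second one shows that step (i) is optimistic exponential weighting of the payoffs $w_jq^j$ with the effective learning rate $\eta_t/w_t$, which decreases even when $\eta_t$ is constant. The first one leads to a difference equation with bounded coefficients. For a sequence $f$ write $f(t)=f^t$ or $f_t$ and $Df(t)=f(t+1)-f(t)$, and put
\[
\kappa_t=\alpha_{t+1}=\frac{H+1}{t+H+1},\qquad\beta_t=\frac t{t+H},\qquad\beta'_t=\frac H{H+1}\cdot\frac t{t+H+1}=\frac H{H+1}(1-\kappa_t).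
\]

\begin{lemma}\label{lem:diff}
For all $t\ge1$,
\begin{equation}\label{eq:DV}
DV(t)=(\alpha u)(t+1)-(\kappa V)(t),\qquad DG(t)=(\alpha q)(t+1)-(\kappa G)(t).
\end{equation}
If $\eta_t=\eta_{t+1}=\eta$, then
\begin{equation}\label{eq:DL}
DL(t)=\eta\big[(\beta q)(t)-(\beta'G)(t-1)+q(t)-q(t-1)\big],
\end{equation}
and consequently $|DL(t)|\le2\eta H$ and
\begin{equation}\label{eq:ratio}
e^{-4\eta H}\le\pi^{t+1}_{h,i}(a\mid s)/\pi^t_{h,i}(a\mid s)\le e^{4\eta H}.
\end{equation}
\end{lemma}

\begin{proof}
The updates read $V^{t+1}-V^t=\alpha_{t+1}(u^{t+1}-V^t)$ and $G^{t+1}-G^t=\alpha_{t+1}(q^{t+1}-G^t)$, which is \eqref{eq:DV}. By \eqref{eq:logit}, $DL(t)=\eta\big[\frac t{H+1}G^t-\frac{t-1}{H+1}G^{t-1}+q^t-q^{t-1}\big]$. Insert $G^t=\frac{t-1}{H+t}G^{t-1}+\frac{H+1}{H+t}q^t$. The term $\frac t{H+1}G^t$ contributes $\frac t{H+t}q^t=\beta_tq^t$, and the coefficient of $G^{t-1}$ becomes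
\[
\frac{t-1}{H+1}\Big(\frac t{H+t}-1\Big)=-\frac{H(t-1)}{(H+1)(H+t)}=-\beta'_{t-1}.
\]
In \eqref{eq:DL} both $(1+\beta_t)q^t$ and $\beta'_{t-1}G^{t-1}+q^{t-1}$ lie in $[0,2H]$, so $|DL(t)|\le2\eta H$. Finally $\pi^{t+1}(a)/\pi^t(a)=e^{DL(t)(a)}\big/\sum_b\pi^t(b)e^{DL(t)(b)}$, and numerator and denominator both lie in $[e^{-2\eta H},e^{2\eta H}]$.
\end{proof}

Each equation expresses an increment as a small factor, $\eta$ or $O(H/t)$, times quantities bounded by a multiple of $H$.

\section{From regret to the gap}\label{sec:gap}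

The \emph{weighted regret} of player $i$ at $(h,s)$ after $k$ iterations is
\[
\operatorname{reg}^k_{h,i}(s)=\max_{a_i}\sum_{j\le k}\alpha_k^j\Big(q^j_{h,i}(s,a_i)-u^j_{h,i}(s)\Big)=\max_{a_i}G^k_{h,i}(s,a_i)-V^k_{h,i}(s).
\]
For $H=1$ a deviation amounts to choosing one action against the mixture $\sum_j\alpha_T^j\pi^j_{1,-i}$, so $\operatorname{Gap}(\bar\pi)=\max_i\operatorname{reg}^T_{1,i}(s_1)$. For $H\ge2$ the regrets at the different steps accumulate. The index $j_h$ used at step $h$ can be smaller than $T$, so the regret must be controlled after every number $k\le T$ of iterations.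

\begin{lemma}\label{lem:gap}
Let $K\ge0$ and suppose $\operatorname{reg}^k_{h,i}(s)\le K\alpha_k$ for all $h,i,s$ and all $k\le T$. Then
\[
\operatorname{Gap}(\bar\pi)\le\frac{(e-1)H(H+1)K}{T+H-1}.
\]
\end{lemma}

\begin{proof}
\emph{The value of $\bar\pi$.} Suppose that $\bar\pi$ is at step $h$ in state $s$ with $j_{h-1}=k$. We claim that the expected reward of player $i$ from step $h$ on is $V^k_{h,i}(s)$. This holds for $h=H+1$. If it holds for $h+1$, the expected reward is $\sum_{j\le k}\alpha_k^j\,\mathbb E_{\pi^j_h(\cdot\mid s)}[r_{h,i}+P_hV^j_{h+1,i}]=\sum_{j\le k}\alpha_k^ju^j_{h,i}(s)=V^k_{h,i}(s)$. Hence $V^{\bar\pi}_{1,i}(s_1)=V^T_{1,i}(s_1)$.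

\emph{An upper bound for deviations.} The best deviation against $\bar\pi$ has to infer the hidden indices from the observed play and has no simple recursion. We bound it by the value of a stronger deviator who is told the past indices. Define $\widehat V^k_{H+1,i}\equiv0$ and
\[
\widehat V^k_{h,i}(s)=\max_{a_i}\sum_{j\le k}\alpha_k^j\,\mathbb E_{\mathbf a_{-i}\sim\pi^j_{h,-i}(\cdot\mid s)}\big[r_{h,i}+P_h\widehat V^j_{h+1,i}\big](s,a_i,\mathbf a_{-i}).
\]
Fix a deviation of player $i$, and let its randomization be a private random variable $\omega$ independent of the randomness of $\bar\pi$. Let $\mathcal F_h$ be generated by $\omega$, the states $s_1,\dots,s_h$, the joint actions before step $h$ and the indices $j_1,\dots,j_{h-1}$, and let $W_h$ be the total reward of player $i$ from step $h$ on. We show $\mathbb E[W_h\mid\mathcal F_h]\le\widehat V^{j_{h-1}}_{h,i}(s_h)$ by backward induction, the case $h=H+1$ being $0\le 0$. The induction hypothesis and the tower property give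
\[
\mathbb E[W_h\mid\mathcal F_h]\le\mathbb E\big[r_{h,i}(s_h,\mathbf a_h)+\widehat V^{j_h}_{h+1,i}(s_{h+1})\,\big|\,\mathcal F_h\big].
\]
The action $a_i$ of the deviator at step $h$ is a function of $\omega$ and the observed history, so it is $\mathcal F_h$-measurable. Given $\mathcal F_h$, the index $j_h$ equals $j$ with probability $\alpha^j_{j_{h-1}}$, then $\mathbf a_{-i}\sim\pi^{j_h}_{h,-i}(\cdot\mid s_h)$, and then $s_{h+1}\sim P_h(\cdot\mid s_h,\mathbf a_h)$. So the right side is the sum in the definition of $\widehat V^{j_{h-1}}_{h,i}(s_h)$ evaluated at the action $a_i$, and is at most the maximum. Taking $h=1$ and expectations, $V^{\dagger,\bar\pi_{-i}}_{1,i}(s_1)\le\widehat V^T_{1,i}(s_1)$.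

\emph{Recursion.} Let $\delta^k_h=\max_{i,s}\big(\widehat V^k_{h,i}(s)-V^k_{h,i}(s)\big)$, so that $\operatorname{Gap}(\bar\pi)\le\delta^T_1$ and $\delta^k_{H+1}=0$. Inserting $\widehat V^j_{h+1,i}\le V^j_{h+1,i}+\delta^j_{h+1}$ in the definition gives $\widehat V^k_{h,i}(s)\le\max_{a_i}G^k_{h,i}(s,a_i)+\sum_{j\le k}\alpha_k^j\delta^j_{h+1}$, hence
\begin{equation}\label{eq:rec}
\delta^k_h\le K\alpha_k+\sum_{j\le k}\alpha_k^j\,\delta^j_{h+1}.
\end{equation}
We need a sequence of order $1/k$ that the averaging in \eqref{eq:rec} nearly preserves. Let $\gamma_k=\frac1{k+H-1}$, so $\alpha_k\le(H+1)\gamma_k$. We have $w_j\gamma_j=\frac1H\binom{j+H-2}{H-1}$, and summing Pascal's rule $\binom{j+H-2}{H-1}=\binom{j+H-1}H-\binom{j+H-2}{H}$ over $j\le k$ gives $\sum_{j\le k}\binom{j+H-2}{H-1}=w_k$. By \eqref{eq:weights},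
\[
\sum_{j\le k}\alpha_k^j\gamma_j=\frac{\alpha_k}{w_k}\cdot\frac{w_k}H=\frac{\alpha_k}H\le\Big(1+\frac1H\Big)\gamma_k .
\]
By backward induction $\delta^k_h\le c_h\gamma_k$ with $c_{H+1}=0$ and $c_h=K(H+1)+(1+\frac1H)c_{h+1}$. Summing the geometric series, $c_1=K(H+1)H\big((1+\frac1H)^H-1\big)\le(e-1)H(H+1)K$.
\end{proof}

\begin{remark}
The proof shows what two of the definitions are for. The step size $\alpha_t=\frac{H+1}{H+t}$ puts so little weight on early iterations that an error of order $1/j$ grows only by the factor $1+\frac1H$ per step; uniform weights would give $\frac1k\sum_{j\le k}\frac1j\ge\frac{\log k}k$ after a single step. And the only index that must be hidden from the deviator at step $h$ is $j_h$: if it were visible, the maximum over $a_i$ would move inside the sum over $j$, and the regret would be replaced by the weighted average of the gains available against the individual iterates.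
\end{remark}

\section{A regret bound with variance terms}\label{sec:regret}

Here and in Sections~\ref{sec:model} and~\ref{sec:variation} we fix $h,s,i$ and write $x^t=\pi^t_{h,i}(\cdot\mid s)$, $q^t=q^t_{h,i}(s,\cdot)$ and $\operatorname{reg}^R=\operatorname{reg}^R_{h,i}(s)$. For a distribution $x$ on $\mathcal A_i$ and vectors $u,v$, we write $\operatorname{Cov}_x(u,v)$ and $\operatorname{Var}_x(v)$ for the covariance and variance of $u(a),v(a)$ under $a\sim x$. Recall that $\operatorname{Var}_x(v)=\min_{c\in\mathbb R}\sum_ax(a)(v(a)-c)^2\le\|v\|_\infty^2$.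

\begin{lemma}\label{lem:regret}
If $\eta_t$ is nonincreasing and $\eta_t\le\frac1{1200NH}$ for $t\le R$, then
\[
\frac{w_R}{\alpha_R}\operatorname{reg}^R\le\frac{w_R\log A}{\eta_R}+\sum_{t=1}^Rw_t\eta_t\Big[\tfrac23\operatorname{Var}_{x^t}(q^t-q^{t-1})-\tfrac13\operatorname{Var}_{x^t}(q^{t-1})\Big].
\]
\end{lemma}

\begin{proof}
Let $d=|\mathcal A_i|\le A$, $S_t=\sum_{j\le t}w_jq^j$ and $\lambda_t=\eta_t/w_t$, which is nonincreasing. By \eqref{eq:weights},
\begin{equation}\label{eq:regS}
\frac{w_R}{\alpha_R}\operatorname{reg}^R=\max_aS_R(a)-\sum_{t\le R}w_t\langle x^t,q^t\rangle .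
\end{equation}
We replace the maximum by the potential $\Psi(\lambda,S)=\frac1\lambda\log\big(\frac1d\sum_ae^{\lambda S(a)}\big)$, $\lambda>0$. It satisfies $\Psi(\lambda,0)=0$ and $\Psi(\lambda,S)\ge\max_aS(a)-\frac{\log d}\lambda$. It is nondecreasing in $\lambda$: for $\lambda\le\lambda'$, Jensen's inequality for $z\mapsto z^{\lambda'/\lambda}$ gives $\big(\frac1d\sum_ae^{\lambda S(a)}\big)^{\lambda'/\lambda}\le\frac1d\sum_ae^{\lambda'S(a)}$. This monotonicity makes the decreasing rate harmless: $\Psi(\lambda_{t-1},S_{t-1})\ge\Psi(\lambda_t,S_{t-1})$ for $t\ge2$, so telescoping from $\Psi(\lambda_1,S_0)=0$ yields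
\begin{equation}\label{eq:tel}
\max_aS_R(a)-\frac{w_R\log A}{\eta_R}\le\Psi(\lambda_R,S_R)\le\sum_{t=1}^R\big[\Psi(\lambda_t,S_t)-\Psi(\lambda_t,S_{t-1})\big]=\sum_{t=1}^R\frac{w_t}{\eta_t}\log\mathbb E_{y^t}e^{\eta_tq^t},
\end{equation}
where $y^t\propto e^{\lambda_tS_{t-1}}$ is the policy without the optimistic term.

Fix $t$ and write $\eta=\eta_t$, $q'=q^{t-1}$, $\Delta=q^t-q^{t-1}$, $E=\mathbb E_{x^t}$. By \eqref{eq:logit}, $x^t\propto y^te^{\eta q'}$, that is, $y^t=x^te^{-\eta q'}/Ee^{-\eta q'}$. Therefore $\mathbb E_{y^t}e^{\eta q^t}=Ee^{\eta\Delta}/Ee^{-\eta q'}$, and centering both exponents gives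
\[
\log\mathbb E_{y^t}e^{\eta q^t}=\eta E[q^t]+\log Ee^{\eta(\Delta-E\Delta)}-\log Ee^{-\eta(q'-Eq')}.
\]
Taylor's formula gives $1+z+\frac{z^2}2e^{-|z|}\le e^z\le1+z+\frac{z^2}2e^{|z|}$. Since $\eta|\Delta-E\Delta|\le2\eta H\le\frac1{600}$, the upper bound and $\log(1+y)\le y$ show that the second term is at most $\frac{\eta^2}2e^{1/600}\operatorname{Var}_{x^t}(\Delta)\le\frac23\eta^2\operatorname{Var}_{x^t}(\Delta)$. Since $\eta|q'-Eq'|\le\eta H\le\frac1{1200}$, the lower bound gives $Ee^{-\eta(q'-Eq')}\ge1+v$ with $v=\frac{\eta^2}2e^{-1/1200}\operatorname{Var}_{x^t}(q')\le10^{-6}$, and $\log(1+v)\ge v(1-\frac v2)\ge\frac13\eta^2\operatorname{Var}_{x^t}(q')$. Multiply by $w_t/\eta_t$, sum over $t$, and combine \eqref{eq:tel} with \eqref{eq:regS}.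
\end{proof}

Without optimism the player would use $y^t$, and the same expansion of $\log\mathbb E_{y^t}e^{\eta q^t}$ would produce the positive term $\frac12\eta^2\operatorname{Var}_{y^t}(q^t)$ and nothing to cancel it. Optimism replaces the variance of the payoff by the variance of its increment and adds a negative term.

\section{The variation inequality and a model case}\label{sec:model}

By Lemmas~\ref{lem:gap} and~\ref{lem:regret}, Theorem~\ref{thm:main} follows once the variance sum in Lemma~\ref{lem:regret} is at most $w_R$ times a quantity of polylogarithmic size. Two simple attempts fall short. Fix $N,H,A$. One can discard the negative term and use that $q^t-q^{t-1}$ is of order $\eta$ for $t$ beyond a multiple of $1/\eta$ (the case $m=1$ of Proposition~\ref{prop:smooth} below). Since $\sum_{t\le R}w_t\le Rw_R$, this bounds $\operatorname{reg}^R$ by a constant times $\alpha_R(1/\eta+\eta^3R)$, and the best choice $\eta=T^{-1/4}$ gives only $T^{-3/4}$. One can instead add the inequalities of all players and try to cancel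 positive terms of one player against negative terms of another. That bounds the sum of the regrets, whereas Lemma~\ref{lem:gap} needs each of them, and a regret can be negative: with payoffs $(1,0)$ and then $(0,1)$, playing the better action each time has regret $\max\{\alpha_2^1,\alpha_2^2\}-1<0$. We therefore show that the negative term of player $i$ pays for its own positive term.

To treat constant and piecewise constant learning rates together, we work on intervals of iterations.

\begin{definition}\label{def:block}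
Let $n\ge1$ be an integer. An integer interval $J=[p,R]$ with $1\le p\le R\le T$ is an \emph{$(n,\eta)$-block} if $R\le2^n$, $\eta\le\frac1{1200NHn}$ and $\eta_t=\eta$ for all $t\in J$. For such a block we put
\[
\rho=8n,\qquad t_*=\max\{p,\,64\rho(H+1)\}=\max\{p,\,512n(H+1)\},
\]
and note that $\rho\eta HN\le\frac1{150}$.
\end{definition}

\begin{proposition}[Variation inequality]\label{prop:var}
For every $(n,\eta)$-block $[p,R]$,
\[
\sum_{t=p}^Rw_t\operatorname{Var}_{x^t}(q^t-q^{t-1})\le\frac14\sum_{t=p}^Rw_t\operatorname{Var}_{x^t}(q^{t-1})+600\,nH^2w_R .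
\]
\end{proposition}

Nothing like this holds for arbitrary bounded sequences: if $x^t$ is uniform on two actions and $q^t$ alternates between $(1,0)$ and $(0,1)$, then $\operatorname{Var}_{x^t}(q^t-q^{t-1})=1$ and $\operatorname{Var}_{x^t}(q^{t-1})=\frac14$. The inequality says that $q^t$ has almost no rapid oscillation, and this has to come from the dynamics.

The mechanism is visible in a model without weights, boundary or moving policy. Let $f\colon\mathbb Z\to\mathbb R^d$ have period $T\le2^n$, and let $\Phi_m=\big(\sum_{t=1}^T|D^mf(t)|^2\big)^{1/2}$ in the Euclidean norm. For $T$-periodic $g,g'$, shifting the index in $\sum_t\langle g(t+1),g'(t)\rangle$ gives $\sum_t\langle Dg(t),g'(t)\rangle=-\sum_t\langle g(t),Dg'(t-1)\rangle$. With $g=D^{m-1}f$ and $g'=D^mf$, the Cauchy--Schwarz inequality yields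
\begin{equation}\label{eq:logconvex}
\Phi_m^2\le\Phi_{m-1}\Phi_{m+1}\qquad(m\ge1).
\end{equation}
So $\Phi_m$ is log-convex: if $\Phi_1>0$, then all $\Phi_m$ are positive and the ratios $\Phi_m/\Phi_{m-1}$ are nondecreasing. Now suppose that a single high difference is small, $|D^nf(t)|\le C8^{-n}$ for all $t$. Either $\Phi_1\le\frac12\Phi_0$, or all ratios exceed $\frac12$, and then $\Phi_1^2\le4^{n-1}\Phi_n^2\le4^{n-1}\,T\,C^264^{-n}\le\frac14C^28^{-n}$. In both cases
\[
\Phi_1^2\le\max\big\{\tfrac14\Phi_0^2,\ \tfrac14C^28^{-n}\big\},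
\]
which has the form of Proposition~\ref{prop:var}. A pure oscillation shows what happened. Identify $\mathbb R^2$ with $\mathbb C$ and let $f(t)=\epsilon e^{\mathrm i\theta t}$ with $\theta\in\frac{2\pi}T\mathbb Z$. Then $|D^mf(t)|=\epsilon\sigma^m$ with $\sigma=|e^{\mathrm i\theta}-1|$, and \eqref{eq:logconvex} is an equality. If $\sigma\le\frac12$, the oscillation is slow and the first alternative holds whatever the amplitude. If $\sigma>\frac12$, the hypothesis forces $\epsilon\le C4^{-n}\le C/T^2$, so the oscillation is negligible even after summation over $T$ terms. The order $n$ has to be logarithmic in $T$ in order to beat the number of terms.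

It remains to prove a bound of the form $C8^{-m}$ for the differences of $q^t$ up to order $n$, and then to run the argument in the seminorms $w_t\operatorname{Var}_{x^t}$, which change with $t$, on an interval with two ends.

\section{Smoothness of all finite differences}\label{sec:smooth}

\begin{proposition}\label{prop:smooth}
Let $[p,R]$ be an $(n,\eta)$-block. For $0\le m\le n$, all $h,i,s,a_i$, and all $\tau$ with $t_*+m\le\tau\le R-m$,
\[
\big|D^mq_{h,i}(s,a_i)(\tau)\big|\le\frac{2H\,m!}{\rho^m}.
\]
\end{proposition}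

Since $m!\le n^m$ and $\rho=8n$, the right side is at most $2H8^{-m}$. The condition $R\le2^n$ is not used in this section.

\subsection{Two differences by hand}

Take $H=1$, one state, two players with actions $\{1,2\}$ and a constant rate $\eta$. For player $1$ let $\ell^t,d^t,g^t$ be the differences of $L^t,q^t,G^t$ between actions $1$ and $2$. Then $|d^t|,|g^t|\le1$, $\pi^t_1(1)=\phi(\ell^t)$ with $\phi(z)=1/(1+e^{-z})$, and $d^t=c_0+c_1\pi^t_2(1)$ with constants $c_0$ and $|c_1|\le2$. Here $|\phi'|,|\phi''|\le\frac14$, because $\phi'=\phi(1-\phi)$ and $\phi''=\phi'\cdot(1-2\phi)$. By \eqref{eq:DL},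
\[
D\ell(t)=\eta\big[(1+\beta_t)d^t-d^{t-1}-\beta'_{t-1}g^{t-1}\big],
\]
so $|D\ell|\le4\eta$ and $|D\pi_1(1)|\le\eta$. The same holds for player $2$, hence $|Dd|\le2\eta$. Apply $D$ once more. For $t\ge2$,
\[
D^2\ell(t)=\eta\big[(1+\beta_{t+1})Dd(t)+d^tD\beta(t)-Dd(t-1)-\beta'_tDg(t-1)-g^{t-1}D\beta'(t-1)\big],
\]
where $D\beta(t)=D\beta'(t-1)=\frac1{(t+1)(t+2)}$, $\beta'_t\le\frac12$ and $|Dg(t-1)|\le2\alpha_t\le4/t$. This gives $|D^2\ell(t)|\le6\eta^2+4\eta/t$. Expanding $\phi(\ell^{t+2})$ and $\phi(\ell^t)$ to second order around $\ell^{t+1}$ gives $|D^2\pi_1(1)(t)|\le\frac14|D^2\ell(t)|+\frac14(4\eta)^2\le6\eta^2+\eta/t$, and so $|D^2d(t)|\le12\eta^2+2\eta/t$.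

Two features persist in general. The difference equations bound differences of order $m$ by differences of order $m-1$ times a small factor. And the averaging contributes terms in $1/t$, which are comparable to $\eta$ only for $t\gtrsim1/\eta$; this is the reason for the threshold $t_*$. To continue by hand one would need chain and product rules of order $m$, whose number of terms grows quickly with $m$. Factorials are to be expected: the coefficients themselves satisfy
\begin{equation}\label{eq:recip}
D^m\frac1{t+c}=\frac{(-1)^m\,m!}{(t+c)(t+c+1)\cdots(t+c+m)},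
\end{equation}
by induction on $m$. The shape $m!/\rho^m$ is that of Cauchy's estimates for a function analytic in a disk of radius $\rho$. For smooth functions the quantity $\sum_m\frac{\rho^m}{m!}\sup|f^{(m)}|$ is submultiplicative by Leibniz's rule, so it handles products, exponentials and reciprocals with no combinatorics. We use its discrete version.

\subsection{A submultiplicative norm}

Fix integers $\ell\ge1$ and $t_0\geq 1$, and for $0\le m\le\ell$ let $I_m=[t_0+m,\,t_0+2\ell-m]$ and $I=I_0$. The intervals shrink on the right because $D^mf(t)$ involves $f(t),\dots,f(t+m)$, and on the left because \eqref{eq:DL} looks back by one iteration. For $f\colon I\to\mathbb R$ and $0\le k\le\ell$ let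
\[
\|f\|_k=\max_I|f|+[f]_k,\qquad[f]_k=\sum_{m=1}^k\frac{\rho^m}{m!}\max_{I_m}|D^mf| .
\]
This is a norm on $\mathbb R^I$, and $\|c\|_k=|c|$ for a constant $c$.

\begin{lemma}\label{lem:norm}
Let $0\le k\le\ell$ and $f,g,g_l\in\mathbb R^I$.
\begin{enumerate}
\item[(a)] $\|fg\|_k\le\|f\|_k\|g\|_k$.
\item[(b)] $\|e^f-1\|_k\le e^{\|f\|_k}-1$, $\|e^f\|_k\le e^{\|f\|_k}$, and $\|(1+g)^{-1}\|_k\le(1-\|g\|_k)^{-1}$ if $\|g\|_k<1$.
\item[(c)] If $k\ge1$ and $Df(t)=\sum_lg_l(t+e_l)$ for all $t\in I_1$, with shifts $e_l\in\{-1,0,1\}$, then $[f]_k\le\rho\sum_l\|g_l\|_{k-1}$.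
\item[(d)] If $t_0\ge64\rho(H+1)$, then $\|\alpha\|_k,\|\kappa\|_k\le\frac1{60\rho}$ and $\|\beta\|_k,\|\beta'\|_k\le1.01$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) From $D(fg)(t)=Df(t)\,g(t+1)+f(t)\,Dg(t)$ and Pascal's rule, induction on $m$ gives the discrete Leibniz rule
\[
D^m(fg)(t)=\sum_{j=0}^m\binom mj\,D^jf(t)\;D^{m-j}g(t+j).
\]
If $t\in I_m$, then $t\in I_j$, and $t+j\in[t_0+m+j,\,t_0+2\ell-m+j]\subset I_{m-j}$. Write $F_j=\frac{\rho^j}{j!}\max_{I_j}|D^jf|$, and define $G_j$ in the same way from $g$. Then the term of order $m$ in $\|fg\|_k$ is at most $\sum_{j\le m}F_jG_{m-j}$, and the sum over $m\le k$ is at most $\big(\sum_{j\le k}F_j\big)\big(\sum_{j\le k}G_j\big)$.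

(b) By (a), $\|f^r\|_k\le\|f\|_k^r$. The series $\sum_{r\ge1}f^r/r!$ and $\sum_{r\ge0}(-g)^r$ converge pointwise to $e^f-1$ and $(1+g)^{-1}$, hence in norm, as $\mathbb R^I$ has finite dimension. The triangle inequality gives the bounds.

(c) Let $1\le m\le k$ and $t\in I_m$. The value $D^mf(t)=D^{m-1}(Df)(t)$ involves $Df$ on $[t,t+m-1]\subset I_1$, so $D^mf(t)=\sum_lD^{m-1}g_l(t+e_l)$, and $t+e_l\in I_{m-1}$. Use $\frac{\rho^m}{m!}\le\rho\,\frac{\rho^{m-1}}{(m-1)!}$ and sum over $m$.

(d) For $c\ge0$, \eqref{eq:recip} gives $|D^m\frac1{t+c}|\le m!/t_0^{m+1}$ for $t\geq t_0$, so $\|\frac1{t+c}\|_k\le\sum_{m\ge0}\rho^m/t_0^{m+1}=\frac1{t_0-\rho}$. Since $\rho\le\frac12\rho(H+1)$, we have $t_0-\rho\ge60\rho(H+1)$, which gives the bounds for $\alpha_t=\frac{H+1}{t+H}$ and $\kappa_t=\frac{H+1}{t+H+1}$. The norms of $\beta_t=1-\frac H{t+H}$ and $\beta'=\frac H{H+1}(1-\kappa)$ are at most $1+\frac1{60\rho}\le1.01$.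
\end{proof}

\subsection{Proof of Proposition~\ref{prop:smooth}}

The case $m=0$ holds because $q\in[0,H]$. Let $1\le m\le n$, and take $\ell=m$ and $t_0=\tau-\ell$. Then $I=[\tau-\ell,\tau+\ell]\subset[t_*,R]$ lies in the block, Lemma~\ref{lem:norm}(d) applies, and $I_\ell=\{\tau\}$. It suffices to show $\|q\|_\ell\le2H$, because $\frac{\rho^\ell}{\ell!}|D^\ell q(\tau)|$ is one of the terms of this norm.

An induction over the steps $h=H,\dots,1$ would multiply the constants at each step. It is not needed: by Lemma~\ref{lem:norm}(c) every difference equation gains one order, so we can induct on the order for all steps, states and players at once. We claim that for $0\le k\le\ell$,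
\begin{equation}\label{eq:claim}
\|V_{h,i}(s)\|_k,\ \|u_{h,i}(s)\|_k,\ \|q_{h,i}(s,a_i)\|_k,\ \|G_{h,i}(s,a_i)\|_k\le2H\qquad\text{for all }h,i,s,a_i .
\end{equation}
For $k=0$ the norms are at most $H$. Let $k\ge1$ and assume \eqref{eq:claim} for $k-1$.

\emph{Averages.} By \eqref{eq:DV} and Lemma~\ref{lem:norm}(c), (a), (d),
\[
[V]_k\le\rho\big(\|\alpha\|_{k-1}\|u\|_{k-1}+\|\kappa\|_{k-1}\|V\|_{k-1}\big)\le\rho\cdot2\cdot\frac1{60\rho}\cdot2H=\frac H{15},
\]
and the same computation with $q,G$ in place of $u,V$ gives $[G]_k\le\frac H{15}$. The rewards do not depend on $t$ and $[\,\cdot\,]_k$ is a seminorm that vanishes on constants, so $[Q_{h,i}(s,\mathbf a)]_k\le\sum_{s'}P_h(s'\mid s,\mathbf a)[V_{h+1,i}(s')]_k\le\frac H{15}$, also for $h=H$, where $V_{H+1,i}=0$. The transitions enter only through this convex combination, which is why $|\mathcal S|$ does not appear. Adding the terms of order zero,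
\[
\|V\|_k,\ \|G\|_k,\ \|Q_{h,i}(s,\mathbf a)\|_k\le\tfrac{16}{15}H .
\]

\emph{Logits.} The logits grow linearly in $t$, so we measure them relative to the left end of the window: let $\Lambda^t=L^t-L^{t_0}$. The learning rate is constant on $I$, so Lemma~\ref{lem:diff} gives $\max_I|\Lambda|\le2\ell\cdot2\eta H\le\frac12\rho\eta H$, using $4\ell\le4n=\rho/2$. By \eqref{eq:DL} and Lemma~\ref{lem:norm}(c), (a), (d), $[\Lambda]_k\le\rho\eta(2.02H+2.02H+2H+2H)$. Hence
\[
\|\Lambda\|_k\le\delta:=9\rho\eta H\le\frac{0.06}N .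
\]

\emph{Policies.} Fix $h,s$ and a player $i'$. For $t\in I$,
\[
\pi^t_{i'}(a)=\pi^{t_0}_{i'}(a)\,\frac{e^{\Lambda^t(a)}}{1+g^t},\qquad g^t=\sum_b\pi^{t_0}_{i'}(b)\big(e^{\Lambda^t(b)}-1\big).
\]
By Lemma~\ref{lem:norm}(b), $\|g\|_k\le z:=e^\delta-1$, and $z\le1.04\,\delta\le0.0624$ because $\delta\le0.06$. Therefore $\|\pi_{i'}(a)\|_k\le\pi^{t_0}_{i'}(a)\,e^\delta/(1-z)$. The prefactors sum to $1$ over $a$, so no factor $A$ appears. Since $-\log(1-z)\le\frac z{1-z}\le1.5\,\delta$,
\[
\sum_a\|\pi_{i'}(a)\|_k\le e^{2.5\delta}.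
\]

\emph{Payoffs.} We have $q_i(a_i)=\sum_{\mathbf a_{-i}}\prod_{i'\ne i}\pi_{i'}(a_{i'})\,Q_i(a_i,\mathbf a_{-i})$ and $u_i=\sum_{\mathbf a}\prod_{i'}\pi_{i'}(a_{i'})\,Q_i(\mathbf a)$. By Lemma~\ref{lem:norm}(a), each norm is at most the product of at most $N$ sums $\sum_a\|\pi_{i'}(a)\|_k$ and $\max_{\mathbf a}\|Q_i(\mathbf a)\|_k$:
\[
\|q\|_k,\ \|u\|_k\le e^{2.5N\delta}\cdot\tfrac{16}{15}H\le e^{0.15}\cdot\tfrac{16}{15}H\le2H .
\]
This product is where the factor $1/N$ in the learning rate is used. The induction is complete, and the case $k=\ell$ proves the proposition. \qed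

\section{Proof of the variation inequality}\label{sec:variation}

The negative term in Lemma~\ref{lem:regret} is a variance under $x^t$, which is far smaller than $\|q^{t-1}\|_\infty^2$ when $x^t$ is nearly pure. So the log-convexity argument must be run in the forms $w_t\operatorname{Cov}_{x^t}$ themselves. They change with $t$, but by \eqref{eq:ratio} only by a factor close to $1$. The first lemma turns such a comparison of seminorms into a comparison of bilinear forms; the second shows that the conclusion of the model case survives the resulting errors.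

\begin{lemma}\label{lem:forms}
Let $\langle\cdot,\cdot\rangle$ and $\langle\cdot,\cdot\rangle'$ be positive semidefinite symmetric bilinear forms on a real vector space, let $\|v\|^2=\langle v,v\rangle$, and suppose $e^{-\nu}\|v\|^2\le\langle v,v\rangle'\le e^\nu\|v\|^2$ for all $v$, where $\nu\geq 0$. Then $|\langle u,v\rangle'-\langle u,v\rangle|\le(e^\nu-1)\|u\|\|v\|$.
\end{lemma}

\begin{proof}
The symmetric form $B=\langle\cdot,\cdot\rangle'-\langle\cdot,\cdot\rangle$ satisfies $|B(v,v)|\le(e^\nu-1)\|v\|^2$, because $1-e^{-\nu}\le e^\nu-1$. By polarization and the parallelogram law,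
\[
|B(u,v)|=\tfrac14|B(u+v,u+v)-B(u-v,u-v)|\le\tfrac{e^\nu-1}2\big(\|u\|^2+\|v\|^2\big).
\]
Replace $(u,v)$ by $(\lambda u,v/\lambda)$ and use $\inf_{\lambda>0}\frac12(\lambda^2a^2+\lambda^{-2}b^2)=ab$, valid for all $a,b\ge0$.
\end{proof}

\begin{lemma}[Approximate log-convexity]\label{lem:dich}
Let $n\ge1$, $\nu=\frac1{160n}$, $M>0$, and let $\Phi_0,\dots,\Phi_n\ge0$ satisfy $\Phi_n^2\le128M\,16^{-n}$ and
\begin{equation}\label{eq:approx}
\Phi_m^2\le64M\,64^{-m}+2\nu\,\Phi_{m-1}\Phi_m+e^{\nu/2}\,\Phi_{m-1}\Phi_{m+1}\qquad(1\le m\le n-1).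
\end{equation}
Then $\Phi_1^2\le\max\{\frac14\Phi_0^2,\,8M\}$.
\end{lemma}

\begin{proof}
The additive error in \eqref{eq:approx} is harmless as long as $\Phi_m^2$ is much larger. We therefore compare $\Phi_m$ with thresholds that decay more slowly than the error: let $\mu_m=\sqrt{128M}\,4^{-m}$, so that $\mu_1^2=8M$ and $64M\,64^{-m}=\xi_m\mu_m^2$ with $\xi_m=\frac124^{-m}$. By hypothesis $\Phi_n\le\mu_n$, so $m^*=\min\{m\in[n]:\Phi_m\le\mu_m\}$ exists. If $m^*=1$ we are done, so let $m^*\ge2$.

For $1\le m<m^*$ we have $\Phi_m>\mu_m>0$, and \eqref{eq:approx} gives $(1-\xi_m)\Phi_m^2\le\Phi_{m-1}(2\nu\Phi_m+e^{\nu/2}\Phi_{m+1})$. In particular $\Phi_0>0$, so the ratios $\sigma_m=\Phi_m/\Phi_{m-1}$ are defined for $1\le m\le m^*$. Dividing by $\Phi_{m-1}\Phi_m$,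
\[
\sigma_m\le c_m(\sigma_{m+1}+2\nu),\qquad c_m=\frac{e^{\nu/2}}{1-\xi_m}\ge1\qquad(1\le m<m^*).
\]
Since $\prod_m(1-\xi_m)\ge1-\sum_{m\ge1}\xi_m=\frac56$ and $n\nu=\frac1{160}$, any product of distinct factors $c_m$ is at most $\frac65e^{1/320}\le1.21$. Iterating the inequality from $1$ to $m$ gives $\sigma_1\le1.21\,(\sigma_m+2\nu n)=1.21\,(\sigma_m+\frac1{80})$ for $1\le m\le m^*$.

Suppose $\sigma_1>\frac12$. Then $\sigma_m>\frac{0.5}{1.21}-\frac1{80}>\frac14$ for $2\le m\le m^*$, and $\Phi_{m^*}=\Phi_1\sigma_2\cdots\sigma_{m^*}>\mu_14^{-(m^*-1)}=\mu_{m^*}$, which contradicts the choice of $m^*$. So $\sigma_1\le\frac12$.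
\end{proof}

The errors accumulate over $n$ orders, so the drift $\nu$ of the seminorms per iteration must be a small multiple of $1/n$.

\begin{proof}[Proof of Proposition~\ref{prop:var}]
Let $M=H^2w_R$, $t_1=t_*+n+1$ and $t_2=R+1-n$. All differences up to order $n$ are controlled by Proposition~\ref{prop:smooth} only in the middle range $t_1\le t\le t_2$, and we bound the terms outside it directly.

\emph{Early terms, $p\le t\le R':=\min\{R,t_1-1\}$.} Each variance is at most $H^2$, since $q^t-q^{t-1}\in[-H,H]$. If $t_*=p$, there are at most $n+1\le2n$ terms, with total at most $2nM$. If $t_*=512n(H+1)$, then $R'\le512n(H+1)+n$, and \eqref{eq:weights} bounds the total by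
\[
H^2w_{R'}\frac{H+R'}{H+1}\le M\Big(512n+\frac{H+n}{H+1}\Big)\le M\Big(512n+1+\frac n2\Big)\le514\,nM .
\]

\emph{Late terms, $\max\{t_1,t_2+1\}\le t\le R$.} There are at most $n-1$ of them. Since $t_*+1\le t-1\le R-1$, Proposition~\ref{prop:smooth} with $m=1$ gives $\|q^t-q^{t-1}\|_\infty\le2H/\rho$. The total is at most $n\cdot\frac{4H^2}{64n^2}w_R\le M$.

\emph{Middle terms, $t_1\le t\le t_2$.} Assume this range is nonempty. Let $f_m(t)=D^mq(t-1)$, so that $f_0(t)=q^{t-1}$, $f_1(t)=q^t-q^{t-1}$ and $f_{m+1}=Df_m$. Let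
\[
\langle u,v\rangle_t=w_t\operatorname{Cov}_{x^t}(u,v),\qquad\|v\|_t^2=\langle v,v\rangle_t,\qquad\Phi_m^2=\sum_{t=t_1}^{t_2}\|f_m(t)\|_t^2\quad(0\le m\le n).
\]
We verify the hypotheses of Lemma~\ref{lem:dich}. Its conclusion bounds the middle terms by $\frac14\Phi_0^2+8M$, where $\Phi_0^2\le\sum_{t=p}^Rw_t\operatorname{Var}_{x^t}(q^{t-1})$, and this finishes the proof because $514n+1+8\le600n$.

\emph{Pointwise bounds.} For $t\in[t_1,t_2]$ we have $t_*+n\le t-1\le R-n$, and for $1\le m\le n$ we have $t_*+n\le t_2\le R-(m-1)$. Proposition~\ref{prop:smooth} gives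
\begin{equation}\label{eq:pt}
\|f_m(t)\|_\infty\le\frac{2H\,m!}{\rho^m}\ \ (0\le m\le n,\ t_1\le t\le t_2),\qquad\|f_{m-1}(t_2+1)\|_\infty\le\frac{2H\,(m-1)!}{\rho^{m-1}}\ \ (1\le m\le n).
\end{equation}

\emph{The top order.} By \eqref{eq:pt}, $n!/\rho^n\le8^{-n}$ and \eqref{eq:weights}, $\Phi_n^2\le4H^264^{-n}\sum_{t\le R}w_t\le4R\,64^{-n}M$. This is at most $128M\,16^{-n}$ because $R\le2^n\le32\cdot4^n$. Only here is the condition $R\le2^n$ used.

\emph{Drift of the seminorms.} Let $t_1+1\le t\le t_2$ and $\nu=\frac1{160n}$. The formula $\operatorname{Var}_x(v)=\min_c\sum_ax(a)(v(a)-c)^2$ and \eqref{eq:ratio} show that $\operatorname{Var}_{x^t}(v)$ and $\operatorname{Var}_{x^{t-1}}(v)$ agree up to a factor $e^{\pm4\eta H}$. Also $1\le w_t/w_{t-1}=1+\frac H{t-1}\le e^{H/(t-1)}$. Since $t-1\ge512n(H+1)$, we have $4\eta H+\frac H{t-1}\le\frac1{300n}+\frac1{512n}\le\nu$, and therefore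
\begin{equation}\label{eq:drift}
e^{-\nu}\|v\|_{t-1}^2\le\|v\|_t^2\le e^\nu\|v\|_{t-1}^2 .
\end{equation}

\emph{Summation by parts.} Let $1\le m\le n-1$. From $f_m(t)=f_{m-1}(t+1)-f_{m-1}(t)$,
\[
\Phi_m^2=\sum_{t=t_1}^{t_2}\langle f_{m-1}(t+1),f_m(t)\rangle_t-\sum_{t=t_1}^{t_2}\langle f_{m-1}(t),f_m(t)\rangle_t .
\]
In the second sum, for $t\ge t_1+1$, write $f_m(t)=f_m(t-1)+f_{m+1}(t-1)$ and change the form from time $t$ to time $t-1$ in the first piece:
\[
\langle f_{m-1}(t),f_m(t)\rangle_t=\langle f_{m-1}(t),f_m(t-1)\rangle_{t-1}-\varepsilon_t+\langle f_{m-1}(t),f_{m+1}(t-1)\rangle_t,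
\]
where $\varepsilon_t=\langle f_{m-1}(t),f_m(t-1)\rangle_{t-1}-\langle f_{m-1}(t),f_m(t-1)\rangle_t$. The terms $\langle f_{m-1}(t),f_m(t-1)\rangle_{t-1}$, $t_1+1\le t\le t_2$, cancel all terms of the first sum except the last. Hence
\begin{align*}
\Phi_m^2={}&\langle f_{m-1}(t_2+1),f_m(t_2)\rangle_{t_2}-\langle f_{m-1}(t_1),f_m(t_1)\rangle_{t_1}\\
&+\sum_{t=t_1+1}^{t_2}\varepsilon_t-\sum_{t=t_1+1}^{t_2}\langle f_{m-1}(t),f_{m+1}(t-1)\rangle_t .
\end{align*}
We bound the three parts. Since $|\langle u,v\rangle_t|\le\|u\|_t\|v\|_t\le w_t\|u\|_\infty\|v\|_\infty$, $w_{t_1}\le w_{t_2}\le w_R$ and $(m-1)!\,m!\le n^{2m-1}$, \eqref{eq:pt} bounds the two boundary terms together by $8M\,(m-1)!\,m!/\rho^{2m-1}\le8M\,8^{-(2m-1)}=64M\,64^{-m}$. By Lemma~\ref{lem:forms}, \eqref{eq:drift} and $(e^\nu-1)e^{\nu/2}\le\nu e^{3\nu/2}\le2\nu$,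
\[
|\varepsilon_t|\le(e^\nu-1)\|f_{m-1}(t)\|_{t-1}\|f_m(t-1)\|_{t-1}\le2\nu\,\|f_{m-1}(t)\|_t\|f_m(t-1)\|_{t-1},
\]
and the Cauchy--Schwarz inequality in $t$ bounds $\sum_t|\varepsilon_t|$ by $2\nu\Phi_{m-1}\Phi_m$. By \eqref{eq:drift}, each term of the last sum is at most $e^{\nu/2}\|f_{m-1}(t)\|_t\|f_{m+1}(t-1)\|_{t-1}$ in absolute value, so that sum is at most $e^{\nu/2}\Phi_{m-1}\Phi_{m+1}$. This is \eqref{eq:approx}.
\end{proof}

\begin{remark}
The origin of the logarithm in Theorem~\ref{thm:main} is now explicit. The order $n$ must be of size $\log T$ for $\Phi_n$ to fall below its threshold; the bound $m!/\rho^m\le8^{-m}$ up to order $n$ asks for $\rho=8n$; and the induction in Proposition~\ref{prop:smooth} closes when $\rho\eta HN$ is a small constant. So $1/\eta$ is of order $NH\log T$, and the term $\log A/\eta$ in Lemma~\ref{lem:regret} carries this factor into the gap.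
\end{remark}

\section{The upper bounds}\label{sec:upper}

On an $(n,\eta)$-block $[p,R]$, Proposition~\ref{prop:var} and $\frac23\cdot\frac14\le\frac13$ give
\begin{equation}\label{eq:blocksum}
\sum_{t=p}^Rw_t\eta_t\Big[\tfrac23\operatorname{Var}_{x^t}(q^t-q^{t-1})-\tfrac13\operatorname{Var}_{x^t}(q^{t-1})\Big]\le\tfrac23\,\eta\cdot600\,nH^2w_R=400\,n\eta H^2w_R .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:more}(ii)]
For every $R\le T$ the interval $[1,R]$ is an $(n,\eta)$-block, since $R\le T\le2^n$. Lemma~\ref{lem:regret} and \eqref{eq:blocksum}, multiplied by $\alpha_R/w_R$, give $\operatorname{reg}^R_{h,i}(s)\le K\alpha_R$ for all $h,i,s$, with $K=\frac{\log A}\eta+400\,n\eta H^2$. Apply Lemma~\ref{lem:gap} and $T+H-1\ge T$.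
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\eta=\frac1{1200NHn}$ in Theorem~\ref{thm:more}(ii). Then $400\,n\eta H^2=\frac H{3N}\le NHn\log A$, because $\log A\ge\log2>\frac13$, so the bracket is at most $1201\,NHn\log A$. With $H+1\le2H$ and $2(e-1)\cdot1201\le4128$ we obtain the first inequality. For $T\ge2$ we have $n\le\log_2T+1\le2\log_2T=2\log T/\log2$, and $8256/\log2\le12000$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(i)]
The rule is nonincreasing and bounded by $\frac1{1200NH}$, so Lemma~\ref{lem:regret} applies. Equation \eqref{eq:DL} fails where the rate jumps, so we apply \eqref{eq:blocksum} on each dyadic interval separately. Let $R\le T$, $k_0=\lfloor\log_2R\rfloor$, and for $0\le k\le k_0$ let $n_k=k+1$ and $R_k=\min\{R,2^{k+1}-1\}$. The intervals $[2^k,R_k]$ partition $[1,R]$, and $[2^k,R_k]$ is an $(n_k,\eta)$-block with $\eta=\frac1{1200NHn_k}$, for which $400\,n_k\eta H^2=\frac H{3N}$. Hence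
\[
\frac{w_R}{\alpha_R}\operatorname{reg}^R\le1200\,NHn_{k_0}w_R\log A+\frac H{3N}\sum_{k\le k_0}w_{R_k}.
\]
Each block costs an additive error, but the growth of the weights makes the errors summable. Since $w_t/t$ is nondecreasing, $w_{R_k}\le\frac{R_k}Rw_R\le2^{k+1-k_0}w_R$ for $k<k_0$, while $R_{k_0}=R$. So $\sum_{k\le k_0}w_{R_k}\le(2+1)w_R$. Using $\frac HN\le2NH\log A$, which holds as $2\log A\ge1$, we get $\operatorname{reg}^R\le K\alpha_R$ with $K=1202\,NH(1+\lfloor\log_2T\rfloor)\log A$. The policies and values at iterations $t\le T$ do not depend on $T$, so this holds for every $T$ along one run. Lemma~\ref{lem:gap}, $H+1\le2H$, $T+H-1\ge T$ and $2(e-1)\cdot1202\le4132$ give the claim.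
\end{proof}

\section{The lower bound}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:more}(iii)]
Take one state, give player $1$ exactly $A$ actions and every other player at most $A$ actions and reward $0$. Fix an action $a^*$ of player $1$ and let, for every $h$,
\[
r_{h,1}(\mathbf a)=\varepsilon\,\mathbf 1[a_1=a^*],\qquad\varepsilon=\min\Big\{1,\frac{(H+1)\log A}{2\bar\eta(T+H)}\Big\}.
\]
With a single state, $q^j_{h,1}(a)=\varepsilon\mathbf 1[a=a^*]+V^j_{h+1,1}$ for $j\ge1$, and the last term does not depend on $a$. So $q^j(a^*)-q^j(a)=G^j(a^*)-G^j(a)=\varepsilon$ for $j\ge1$ and $a\ne a^*$, and \eqref{eq:logit} gives, for $2\le t\le T$,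
\[
L^t(a^*)-L^t(a)=\eta_t\varepsilon\Big(\frac{t-1}{H+1}+1\Big)\le\bar\eta\,\varepsilon\,\frac{T+H}{H+1}\le\frac12\log A .
\]
For $t=1$ the difference is $0$. Thus $\pi^t_{h,1}(a^*)\le\sqrt A\,\pi^t_{h,1}(a)$ for each of the $A-1$ other actions, and the mass off $a^*$ is at least $\frac{A-1}{A-1+\sqrt A}$. The function $\frac{A-1}{\sqrt A}=\sqrt A-\frac1{\sqrt A}$ is increasing, so this is at least its value $\frac1{1+\sqrt2}\ge\frac25$ at $A=2$. Whatever index is drawn, player $1$ under $\bar\pi$ earns at most $\frac35\varepsilon$ in expectation at each step, while the deviation that always plays $a^*$ earns $\varepsilon$. Hence $\operatorname{Gap}(\bar\pi)\ge\frac25H\varepsilon$.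

For the rule of Theorem~\ref{thm:main} take $\bar\eta=\frac1{1200NHn}$. The second entry of the minimum is then $600\,N H(H+1)n\log A/(T+H)$. If $T\ge H$, then $T+H\le2T$ and it is at least $300\,NH^2n\log A/T$. If $T<H$, then $T+H<2H$ and it is at least $300\,Nn\log A>1$, so $\varepsilon=1$. In both cases the gap is at least $\frac25\min\{H,300\,NH^3n\log A/T\}$. The upper bound is Theorem~\ref{thm:main} together with $\operatorname{Gap}(\bar\pi)\le H$, and $\log_2T\le n\le2\log_2T$ gives the stated order.
\end{proof}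

The lower bound is proportional to $1/\bar\eta$ until it saturates at $\frac25H$. It shows that the analysis is tight for the rule of Theorem~\ref{thm:main}, and it makes no assertion of the same order for rules with larger learning rates.

\begin{thebibliography}{1}

\bibitem{MQWFKB}
Weichao Mao, Haoran Qiu, Chen Wang, Hubertus Franke, Zbigniew Kalbarczyk, Tamer Ba\c{s}ar,
\emph{$\widetilde{O}(T^{-1})$ Convergence to (Coarse) Correlated Equilibria in Full-Information General-Sum Markov Games},
arXiv:2403.07890 (2024).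

\end{thebibliography}
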